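# Zero symbol means compact: Toeplitz operators with piecewise continuous generating functions on $l^p$

## 1. Vanishing symbols on the cylinder

Take an operator that is built, by sums, products and norm limits, from Toeplitz operators on $l^p$ with piecewise continuous generating functions. Attached to it is a function on a cylinder, the Fredholm symbol, which decides whether the operator is invertible modulo compact operators. Suppose this function is identically zero. The first guess is that the operator is then compact. For $p=2$ this is true for a cheap reason. We will test the guess on simple cases, see why the cheap reason and the simple cases do not settle $p\ne2$, and then prove that the guess is right for every $p\in(1,\infty)$. The question comes from Steffen Roch, Bernd Silbermann, "A handy formula for the Fredholm index of Toeplitz plus Hankel operators", arXiv:1112.3140 (2011).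

Throughout, $1<p<\infty$ and $1/p+1/q=1$. We write $l^p(\mathbb Z)$ for the usual sequence space, $l^p=l^p(\mathbb Z^+)$ with $\mathbb Z^+=\{0,1,2,\dots\}$, and $P$ for the canonical projection of $l^p(\mathbb Z)$ onto $l^p$. For a Banach space $X$, $L(X)$ and $K(X)$ denote the bounded and the compact operators.

**Definition (multipliers).** A function $a\in L^\infty(\mathbb T)$ with Fourier coefficients $(a_k)_{k\in\mathbb Z}$ is a multiplier on $l^p(\mathbb Z)$ if $(x_m)\mapsto(\sum_m a_{n-m}x_m)_n$, defined on finitely supported sequences, extends to a bounded operator $L(a)$ on $l^p(\mathbb Z)$. Its multiplier norm is $\|a\|_{M^p}=\|L(a)\|$.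

For example, $L(z^j)$ is the shift by $j$, which has norm $1$. So every $f$ with $\|f\|_{\mathcal W}:=\sum_k|f_k|<\infty$ is a multiplier, and $\|f\|_{M^p}\le\|f\|_{\mathcal W}$.

**Definition (the algebra).** $PC_0$ is the set of piecewise constant functions on $\mathbb T$ with finitely many jumps, and $PC_p$ is its closure in the multiplier norm. For $a\in PC_p$ the one-sided limits $a(t\pm0)$ exist at every $t\in\mathbb T$ ($t+0$ is the limit from the counterclockwise side). The Toeplitz operator is $T(a)=PL(a)P|_{l^p}$, with matrix $(a_{m-n})_{m,n\ge0}$. $\mathcal T(PC_p)$ is the smallest closed subalgebra of $L(l^p)$ containing all $T(a)$, $a\in PC_p$.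

We take the following facts as known.

* (i) $\mathcal T(PC_p)\supset K(l^p)$, and $\mathcal T(PC_p)/K(l^p)$ is a commutative Banach algebra.
* (ii) Its maximal ideal space is homeomorphic to the cylinder $\mathbb T\times\overline{\mathbb R}$ with a certain non-Euclidean topology. (We never need the topology.)
* (iii) The Gelfand transform $\Gamma$ is given on generators by
$$\Gamma(T(a)+K(l^p))(t,\lambda)=a(t-0)(1-\mu_q(\lambda))+a(t+0)\mu_q(\lambda),$$
where $\mu_q(\lambda)=\frac12\big(1+\coth(\pi(\lambda+i/q))\big)$ for $\lambda\in\mathbb R$, $\mu_q(-\infty)=0$, $\mu_q(+\infty)=1$.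
* (iv) $A\in\mathcal T(PC_p)$ is Fredholm if and only if $\mathrm{smb}\,A:=\Gamma(A+K(l^p))$ has no zero on $\mathbb T\times\overline{\mathbb R}$.
* (v) For $p=2$ the quotient is a commutative $C^*$-algebra, so $\mathrm{smb}\,A=0$ implies that $A$ is compact.

To picture $\mu_q$, write $\mu_q(\lambda)=1/(1-e^{-2\pi\lambda}e^{-2\pi i/q})$. As $\lambda$ runs through $\mathbb R$, the number $e^{-2\pi\lambda}e^{-2\pi i/q}$ runs along a ray, so $\mu_q$ runs from $0$ to $1$ along the image of a ray under a Möbius map. For $q=2$ this is the segment $[0,1]$; otherwise it is a genuine circular arc or, more exactly, an arc bending away from the segment. So $\mathrm{smb}\,T(a)$ joins $a(t-0)$ to $a(t+0)$ by an arc that depends on $p$.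

In a commutative unital Banach algebra the radical (the intersection of all maximal ideals) is the kernel of the Gelfand transform. So "the radical of $\mathcal T(PC_p)/K(l^p)$ is trivial" and "$\mathrm{smb}\,A=0$ implies $A$ compact" are the same statement.

**Theorem 1.** Let $1<p<\infty$. If $A\in\mathcal T(PC_p)$ and $\mathrm{smb}\,A=0$, then $A$ is compact. Equivalently, the radical of $\mathcal T(PC_p)/K(l^p)$ is trivial.

Let us test this by hand.

*A single Toeplitz operator.* Let $a\in PC_0$ and $\mathrm{smb}\,T(a)=0$. Evaluating at $(t,\pm\infty)$ gives $a(t\pm0)=0$ for all $t$, so $a=0$ almost everywhere and $T(a)=0$.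

*A product.* The operator $I-T(z)T(z^{-1})$ has symbol $1-t\,t^{-1}=0$. It is the projection onto the first coordinate, of rank one.

*A semicommutator.* Let $\chi$ be the indicator function of an arc. At the jump $t$ with $\chi(t-0)=0$, $\chi(t+0)=1$, the operator $T(\chi)^2-T(\chi)$ has symbol $\mu_q^2-\mu_q$. Since $\mu_q(1-\mu_q)=\frac14(1-\coth^2)=-\frac14\sinh^{-2}(\pi(\lambda+i/q))$, this has no zero at finite $\lambda$. So the operator is not compact, although its symbol vanishes at all $(t,\pm\infty)$. If radical elements exist, they should be made from such pieces, sitting on the lines $\{t\}\times\mathbb R$.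

A sensible first approach is to verify the claim for finite sums of finite products of $T(a)$, $a\in PC_0$, and pass to the limit. The first half will work (Section 5). The second half is not automatic: a dense subalgebra may contain no nonzero element with vanishing Gelfand transform while the closure does. Here is an example. On $C[0,1]\oplus\mathbb C$ take the product $(f,\alpha)(g,\beta)=(fg,\,f(0)\beta+\alpha g(0))$ and the norm $\|f\|_\infty+|\alpha|$. The norm is submultiplicative, since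
$$\|fg\|_\infty+|f(0)\beta+\alpha g(0)|\le\|f\|_\infty\|g\|_\infty+\|f\|_\infty|\beta|+|\alpha|\,\|g\|_\infty.$$
The pairs $(h,h'(0))$ with $h$ a polynomial form a subalgebra, and the character $(f,\alpha)\mapsto f(x)$ shows that a pair with vanishing Gelfand transform has $h=0$. For $h_n(x)=(1-x)^n/n$ the pairs $(h_n,h_n'(0))$ converge to $(0,-1)$, so by the density of polynomials in $C[0,1]$ the closure of the subalgebra is the whole algebra. But $(0,1)^2=0$, so $(0,1)$ is in the radical. What is needed, therefore, is an estimate of the norm modulo compacts by something that is controlled in the limit and vanishes with the symbol. To find it is the work of these notes.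

## 2. Toeplitz and Hankel matrices, half-line operators, and the group $b\mathbb Z$

Write $\mathbb R_+=(0,\infty)$. $A\equiv B$ means that $A-B$ is compact, and $|A|_{ess}$ is the norm of $A$ modulo compact operators; for $A\in\mathcal T(PC_p)$ it is the norm of $A+K(l^p)$. Pairings are $\langle x,z\rangle=\sum x_n\bar z_n$ and $\langle f,g\rangle=\int f\bar g$.

**Functions.** $PS$ is the set of piecewise $C^\infty$ functions on $\mathbb T$ (finitely many pieces, smooth up to the endpoints), $\mathcal F$ the set of continuous functions in $PS$, and $\mathcal W$ the set of $f$ with $\|f\|_{\mathcal W}<\infty$. For $f\in\mathcal F$ two partial integrations give $f_k=O(k^{-2})$, so $\mathcal F\subset\mathcal W$. Our model of a jump is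
$$\varphi(e^{i\theta})=i(\pi-\theta),\quad0<\theta<2\pi;\qquad \varphi_k=\tfrac1k\ (k\ne0),\quad\varphi_0=0,\quad\varphi(1\pm0)=\pm i\pi .$$
For $k\ne0$, partial integration gives $\frac1{2\pi}\int_0^{2\pi}i(\pi-\theta)e^{-ik\theta}d\theta=\frac{i}{2\pi}\cdot\frac{-2\pi}{-ik}=\frac1k$. So $L(\varphi)$ is the discrete Hilbert transform, bounded on $l^p(\mathbb Z)$ by M. Riesz. Put $\varphi_t(s)=\varphi(s/t)$; its jump sits at $t$. Subtracting jumps, every $a\in PS$ has the form
$$a=\sum_tc_t\varphi_t+f,\qquad c_t=\frac{a(t+0)-a(t-0)}{2\pi i},\quad f\in\mathcal F\quad\text{(finite sum)}.\tag{2.1}$$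
Since $(\varphi_t)_k=t^{-k}\varphi_k$, conjugation by the isometry $(x_n)\mapsto(t^{-n}x_n)$ turns $L(\varphi)$ into $L(\varphi_t)$. So all functions in $PS$ are multipliers.

**Matrices.** Let $V_j=T(z^j)$, that is, $(V_jx)_m=x_{m-j}$ with $x_k=0$ for $k<0$, and $V=V_1$. For $j\ge0$, $V_{\pm j}=V_{\pm1}^j$. For $f\in\mathcal W$, $T(f)=\sum_jf_jV_j$ in norm. Let $U_tx=(t^{-n}x_n)_n$, an isometry of $l^p$. Comparing entries,
$$U_tU_u=U_{tu},\quad U_t^{-1}T(a)U_t=T(a(t\,\cdot)),\quad T(\varphi_t)=U_tT(\varphi)U_t^{-1},\quad VU_w=wU_wV.\tag{2.2}$$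

**Hankel operators.** Put $\tilde a(s)=a(1/s)$ and $H(a)=(a_{j+k+1})_{j,k\ge0}$. For multipliers $a,b$ we have
$$T(ab)=T(a)T(b)+H(a)H(\tilde b),\qquad H(ab)=T(a)H(b)+H(a)T(\tilde b).\tag{2.3}$$
To see this, note first that $L(ab)=L(a)L(b)$: this is true on $l^2(\mathbb Z)$, and the bounded operators on $l^2$ and on $l^p$ agree on $l^2\cap l^p$ (truncate). With the flip $(\mathcal Jx)_n=x_{-n-1}$, so $\mathcal J^2=I$, and $P^\perp=I-P$, one reads off the entries
$$H(a)=PL(a)P^\perp\mathcal J,\qquad H(\tilde b)=\mathcal JP^\perp L(b)P,\qquad T(\tilde b)=\mathcal JP^\perp L(b)P^\perp\mathcal J\qquad\text{on }l^p.$$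
For example the $(j,k)$ entry of the second operator is $b_{-j-1-k}=\tilde b_{j+k+1}$. Now insert $I=P+P^\perp$ between the factors of $PL(a)L(b)P$ and of $PL(a)L(b)P^\perp\mathcal J$. In particular Hankel operators of multipliers are bounded. For $f\in\mathcal W$, $\|H(f)\|\le\|f\|_{\mathcal W}$ and $H(f)$ is a norm limit of finite rank operators, hence compact.

Our two basic operators are
$$S:=T(\varphi),\qquad N:=H(\varphi)=\Big(\frac1{j+k+1}\Big)_{j,k\ge0},$$
the second being the Hilbert matrix. Since $\tilde\varphi=-\varphi$, $H(\tilde\varphi)=-N$.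

**Half-line operators.** On $L^p(\mathbb R_+)$ put
$$(\mathcal Sf)(x)=\mathrm{p.v.}\!\int_0^\infty\frac{f(y)}{x-y}\,dy,\qquad(\mathcal Nf)(x)=\int_0^\infty\frac{f(y)}{x+y}\,dy .$$
Both are bounded (M. Riesz; Hilbert's inequality) and commute with dilations. The isometry $f\mapsto F$, $F(r)=e^{r/p}f(e^r)$, maps $L^p(\mathbb R_+)$ onto $L^p(\mathbb R)$ and turns dilations into translations. Substituting $y=e^\rho$, one finds that $\mathcal N$ becomes convolution with $e^{r/p}/(e^r+1)$, which is in $L^1(\mathbb R)$ because $0<1/p<1$. The operator $\mathcal S$ commutes with translations in the variable $r$, hence with convolutions by $L^1$-functions. So $\mathcal S\mathcal N=\mathcal N\mathcal S$.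

**Definition (Bohr compactification).** $b\mathbb Z$ is the compact dual group of $\mathbb T_d$, the circle with the discrete topology. It carries the normalized Haar measure, and its characters are $e_s$, $s\in\mathbb T$, with $e_se_t=e_{st}$ and $\overline{e_s}=e_{s^{-1}}$. We embed $\mathbb Z\subset b\mathbb Z$ densely by $e_s(n)=s^{-n}$.

The characters are orthonormal, and their finite linear combinations (trigonometric polynomials) are dense in $C(b\mathbb Z)$ by Stone–Weierstrass. Hence the finite sums $\sum_sf_s\otimes e_s$, $f_s\in L^p(\mathbb R_+)$, are dense in $L^p(\mathbb R_+\times b\mathbb Z)$. As an example, $e_{-1}$ is $1$ on even and $-1$ on odd integers. Integration over $b\mathbb Z$ is a mean value: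

**Lemma 2.1.** If $g\in C(b\mathbb Z)$, then the averages of $g$ over $\ell$ consecutive integers converge to $\int_{b\mathbb Z}g$ as $\ell\to\infty$, uniformly in the location of these integers.

*Proof.* For $g=e_1=1$ this is trivial. For $g=e_s$ with $s\ne1$ the integral is $0$, and the average of the geometric progression $s^{-k}$ is at most $\frac2{\ell|1-s|}$ in modulus. So the claim holds for trigonometric polynomials, and then by uniform approximation for all $g$. $\square$

For example, let $g=\sum_{s^\nu=1}\gamma_se_s$. On $\mathbb Z$ this is $\nu$-periodic, so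
$$\Big\|\sum_{s^\nu=1}\gamma_se_s\Big\|_{L^p(b\mathbb Z)}^p=\frac1\nu\sum_{k=0}^{\nu-1}|g(k)|^p .\tag{2.4}$$

**Lemma 2.2 (domination principle, DP).** If $|k(m,n)|\le\alpha_m\beta_n$ with $\alpha\in l^p$, $\beta\in l^q$, then the operator with kernel $k$ is compact on $l^p$. The same holds for kernels acting between $l^p$ and $L^p(\mathbb R_+)$ in either direction, with $\alpha,\beta$ in the corresponding $p$- and $q$-spaces. In particular $|k(m,n)|\le\frac C{(m+1)(n+1)}$ suffices on $l^p$.

*Proof.* By Hölder, the norm is at most $\|\alpha\|_p\|\beta\|_q$. Cut off the discrete variable (one of the two, if both are discrete) at $M$. The result has finite rank, and the error has norm at most the product of a tail norm and a full norm, which tends to $0$. $\square$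

## 3. Toeplitz products modulo compact operators

The semicommutator in Section 1 is the typical noncompact remainder. This section shows that every such remainder is, modulo compacts, a rotated copy of an expression in $N$ and $S$, and that copies with different rotations do not interact.

**Step 1: shifts act trivially on $N$.** We show, for $j\in\mathbb Z$ and $f\in\mathcal W$,
$$V_jN\equiv N\equiv NV_j,\qquad T(f)N\equiv f(1)N\equiv NT(f).\tag{3.1}$$
The entries of $(I-V_1)N$ are $-\frac1{(m+n)(m+n+1)}$ if $m\ge1$ and $\frac1{n+1}$ if $m=0$. Those of $(I-V_{-1})N$ are $\frac1{(m+n+1)(m+n+2)}$. All are at most $\frac1{(m+1)(n+1)}$ in modulus (for $m\ge1$ use $m+n\ge n+1$). By DP, $V_{\pm1}N\equiv N$. Since $N$ is symmetric and $V_{\pm1}$ is the transpose of $V_{\mp1}$, the kernel of $N(I-V_{\pm1})$ is the transpose of that of $(I-V_{\mp1})N$, so $NV_{\pm1}\equiv N$. Iterate to get all $j$. Finally sum $T(f)=\sum f_jV_j$ in norm.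

**Step 2: only the behavior at $1$ matters next to $N$.** If $g\in PS$ is continuous at $1$, then
$$T(g)N\equiv g(1)N\equiv NT(g).\tag{3.2}$$
By (2.1) and (3.1) it suffices to take $g=\varphi_v$, $v\ne1$. The trick is to multiply by a factor that removes the jump. Let $b=1-z/v$. Then $\tilde b$ has no Fourier coefficients with positive index, so $H(\tilde b)=0$. Moreover $b(v)=0$, so $b\varphi_v$ is continuous and lies in $\mathcal F$. By (2.3), $T(\varphi_v)T(b)=T(b\varphi_v)$. By (3.1),
$$b(1)T(\varphi_v)N\equiv T(\varphi_v)T(b)N=T(b\varphi_v)N\equiv b(1)\varphi_v(1)N,$$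
and $b(1)=1-1/v\ne0$. For the other relation take $b=1-vz^{-1}$. Then $H(b)=0$ and $b(v)=0$, so $T(b)T(\varphi_v)=T(b\varphi_v)$ and
$$b(1)NT(\varphi_v)\equiv NT(b)T(\varphi_v)=NT(b\varphi_v)\equiv b(1)\varphi_v(1)N,\qquad b(1)\neq0.$$

**Step 3: different points decouple.** For $w\in\mathbb T\setminus\{1\}$,
$$NU_wN\equiv0.\tag{3.3}$$
By (3.1) and $U_wV=w^{-1}VU_w$ we have $NU_wN\equiv NU_wVN=w^{-1}NVU_wN\equiv w^{-1}NU_wN$, and $w^{-1}\ne1$.

**Step 4: $S$ and $N$ commute modulo compacts.** By (2.3), $H(\varphi^2)=SN+NT(\tilde\varphi)=SN-NS$. The function $\varphi^2$ has the value $-\pi^2$ on both sides of $1$, so $\varphi^2\in\mathcal F$ and $H(\varphi^2)$ is compact. Thus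
$$SN\equiv NS.\tag{3.4}$$

**Step 5: the semicommutator.** For $a,b\in PS$ with jump coefficients $c_t,d_t$ as in (2.1),
$$T(a)T(b)\equiv T(ab)+\sum_tc_td_t\,U_tN^2U_t^{-1}.\tag{3.5}$$
By (2.3) and the compactness of $H(f)$ for $f\in\mathcal F$,
$$T(a)T(b)-T(ab)=-H(a)H(\tilde b)\equiv-\sum_{t,u}c_td_uH(\varphi_t)H(\widetilde{\varphi_u}).$$
The $(j,k)$ entries of $H(\varphi_t)$ and $H(\widetilde{\varphi_u})$ are $\frac{t^{-(j+k+1)}}{j+k+1}$ and $-\frac{u^{j+k+1}}{j+k+1}$, so
$$H(\varphi_t)=t^{-1}U_tNU_t,\qquad H(\widetilde{\varphi_u})=-u\,U_u^{-1}NU_u^{-1},\qquad-H(\varphi_t)H(\widetilde{\varphi_u})=t^{-1}u\,U_tNU_{t/u}NU_u^{-1}.$$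
This is compact for $t\ne u$ by (3.3) and equals $U_tN^2U_t^{-1}$ for $t=u$.

In particular $S^2\equiv T(\varphi^2)+N^2$, and by (3.1), since $\varphi^2(1)=-\pi^2$,
$$S^2N^{2i}\equiv-\pi^2N^{2i}+N^{2i+2}\qquad(i\ge1).\tag{3.6}$$
For the arc of Section 1 the jumps of $\chi$ have $c_t=\pm\frac1{2\pi i}$, so $T(\chi)^2-T(\chi)\equiv-\frac1{4\pi^2}\sum_tU_tN^2U_t^{-1}$, summed over the two endpoints.

**Step 6: normal form.** Let $\mathcal X=\mathrm{span}\{N^{2i},\,SN^{2i}:i\ge1\}$. By (3.4), each $X\in\mathcal X$ satisfies, with suitable bounded $Z,Z'$,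
$$X=Z'N,\qquad X\equiv NZ.\tag{3.7}$$

**Lemma 3.1.** The set $\mathcal A_0$ of all operators
$$A=T(a)+\sum_{t\in F}U_tX_tU_t^{-1}+K,\qquad a\in PS,\ F\subset\mathbb T\text{ finite},\ X_t\in\mathcal X,\ K\text{ compact},\tag{3.8}$$
is an algebra, and $\big(T(a)+\cdots\big)\big(T(b)+\cdots\big)=T(ab)+\cdots$.

*Proof.* The product $T(a)T(b)$ is (3.5). For mixed products, write $a(t\,\cdot)=c\varphi+g$ with $g\in PS$ continuous at $1$. By (2.2), (3.7) and (3.2),
$$T(a)U_tXU_t^{-1}=U_tT(a(t\,\cdot))XU_t^{-1}\equiv U_t\big(cS+g(1)\big)XU_t^{-1},$$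
where $T(g)X\equiv T(g)NZ\equiv g(1)NZ\equiv g(1)X$. In the same way, with $XT(g)=Z'NT(g)\equiv g(1)X$,
$$U_tXU_t^{-1}T(a)=U_tXT(a(t\,\cdot))U_t^{-1}\equiv U_tX\big(cS+g(1)\big)U_t^{-1}.$$
We check that $SX$, $XS$ and $XX'$ lie in $\mathcal X+K(l^p)$ for $X,X'\in\mathcal X$. Modulo compacts all factors $S,N$ commute by (3.4), so only $N^{2i}$, $SN^{2i}$ and $S^2N^{2i}$ with $i\ge1$ occur, and the last is covered by (3.6). This settles the mixed products and the products with equal $t$. For $t\ne u$, $XU_t^{-1}U_uX'\equiv Z'NU_{u/t}NZ\equiv0$ by (3.7) and (3.3), where $X=Z'N$ and $X'\equiv NZ$. $\square$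

Let $\mathrm{Alg}_0\subset\mathcal A_0$ be the algebra generated by $T(a)$, $a\in PC_0$. Since $\|T(a)\|\le\|a\|_{M^p}$, it is dense in $\mathcal T(PC_p)$.

**Step 7: the part $T(a)$ is determined, with norm control.**

**Lemma 3.2.** For $A$ as in (3.8), $\|a\|_{M^p}\le|A|_{ess}$. Hence $\mathrm{sym}\,A:=a$ is well defined on $\mathcal A_0$, and it is a homomorphism that is contractive modulo compacts.

*Proof.* Push a vector to infinity by $V_n$: the Toeplitz part does not notice, and everything else dies. In detail, $V_{-n}T(a)V_n=T(a)$ and $\|V_{\pm n}\|\le1$. Fix $x\in l^p$. We have $\|NV_nx\|\to0$. On a unit vector, $NV_ne_k=\big(\frac1{j+k+n+1}\big)_j\to0$ in $l^p$, and $\|NV_n\|\le\|N\|$ extends this to all $x$. By (2.2), $U_t^{-1}V_n$ is a unimodular multiple of $V_nU_t^{-1}$, so $U_tX_tU_t^{-1}V_nx\to0$ by $X_t=Z'N$. For compact $K$, $KV_nx\to0$ since $V_nx\to0$ weakly. Hence for every compact $K'$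
$$T(a)x=\lim_nV_{-n}(A+K')V_nx,\qquad\text{so}\quad\|T(a)x\|\le|A|_{ess}\|x\|.$$
Finally $\|T(a)\|=\|a\|_{M^p}$, because the compressions of $L(a)$ to $l^p(\{-n,-n+1,\dots\})$ are isometrically equivalent to $T(a)$ and converge strongly to $L(a)$. If one $A$ has two representations, apply the inequality to their difference, which represents $0$. The homomorphism property is in Lemma 3.1. $\square$

## 4. Between the Hilbert matrix and the half-line

The operators $\mathcal N,\mathcal S$ are the scaling limits of $N,S$. Conversely, sampling $\mathcal N,\mathcal S$ at scale $1$ should return $N,S$ modulo compacts. We need both directions.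

For $n\ge1$ put
$$(E_nf)_k=n^{1-1/p}\int_{k/n}^{(k+1)/n}f,\qquad E_{-n}x=n^{1/p}\sum_kx_k1_{[k/n,(k+1)/n)} .$$
By Hölder, $|(E_nf)_k|\le\|f\|_{L^p(k/n,(k+1)/n)}$, so $\|E_n\|\le1$ as a map $L^p(\mathbb R_+)\to l^p$. The map $E_{-n}$ is isometric, $E_nE_{-n}=I$, and $E_{-n}E_n$ averages over the intervals $[\frac kn,\frac{k+1}n)$, so $E_{-n}E_n\to I$ strongly (these are contractions, and the claim is clear on $C_c(\mathbb R_+)$). Let $C=E_{-1}E_1$ and
$$D(Y):=E_1YE_{-1},\qquad Y\in L(L^p(\mathbb R_+)).$$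

**Step 1: scaling limits of sampled operators.** With the isometry $\delta_nf(x)=n^{-1/p}f(x/n)$ one has $E_n=E_1\delta_n$ and $E_{-n}=\delta_n^{-1}E_{-1}$. If $Y$ commutes with dilations, then $E_{-n}D(Y)E_n=\delta_n^{-1}CYC\delta_n=(\delta_n^{-1}C\delta_n)Y(\delta_n^{-1}C\delta_n)$, that is,
$$E_{-n}D(Y)E_n=(E_{-n}E_n)\,Y\,(E_{-n}E_n)\to Y\quad\text{strongly}.\tag{4.1}$$

**Step 2: sampling $\mathcal S$.** We claim
$$D(\mathcal S)=S+T(f_0),\qquad f_0\in\mathcal W,\ f_0(1)=0.\tag{4.2}$$
Since $\mathcal S1_{[n,n+1)}(x)=\log|x-n|-\log|x-n-1|$, the entries of $D(\mathcal S)$ are $d_{m-n}$ with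
$$d_k=\int_k^{k+1}\big(\log|x|-\log|x-1|\big)dx=\eta(k+1)-2\eta(k)+\eta(k-1),\qquad\eta(x)=x\log|x|-x,\ \eta(0)=0.$$
As $\eta$ is odd, $d$ is odd and $d_0=0$. For $k\ge2$ the second difference is $d_k=\eta''(\xi)=1/\xi$ with $\xi\in(k-1,k+1)$, so $|d_k-\frac1k|\le\frac1{k(k-1)}$. Thus $(d_k-\varphi_k)$ is summable and odd. It is the coefficient sequence of some $f_0\in\mathcal W$, and its sum $f_0(1)$ is $0$.

**Step 3: sampling $\mathcal N$.** We claim
$$D(\mathcal N)\equiv N.\tag{4.3}$$
The entries of $D(\mathcal N)$ are $\int_m^{m+1}\!\int_n^{n+1}\frac{dx\,dy}{x+y}$. For $m+n\ge1$ these and $\frac1{m+n+1}$ lie in $[\frac1{m+n+2},\frac1{m+n}]$, so they differ by at most $\frac2{(m+n)(m+n+2)}\le\frac4{(m+1)(n+1)}$; here we used $m+n\ge\frac12(m+n+1)\ge\frac12(m+1)$ and $m+n+2\ge n+1$. The $(0,0)$ entry is $2\log2$. Use DP.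

**Step 4: intertwining.** To sample products we move $\mathcal N$ through $E_{\pm1}$:
$$E_1\mathcal N\equiv NE_1,\qquad\mathcal NE_{-1}\equiv E_{-1}N.\tag{4.4}$$
The kernel of $E_1\mathcal N$ is $G_m(u)=\int_m^{m+1}\frac{dx}{x+u}$, so the kernel of $E_1\mathcal N(I-C)$ is $G_m(u)-(CG_m)(u)$. We bound it in three ranges.

* For $u\in[j,j+1)$, $j\ge1$, it is at most $\sup_{[j,j+1]}|G_m'|\le(m+j)^{-2}\le\frac3{(m+1)(u+1)}$ in modulus, since $m+j\ge m+1$ and $m+j\ge j\ge\frac{u+1}3$.
* For $u<1$, $m\ge1$ both terms lie in $[0,\frac1m]$, so it is at most $\frac1m\le\frac2{m+1}$.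
* For $u<1$, $m=0$ we have $G_0(u)=\log(1+\frac1u)$ with average $2\log2$ over $(0,1)$, so it is at most $\log(1+\frac1u)+2\log2$.

So it is dominated by $(m+1)^{-1}\beta(u)$ with $\beta\in L^q(\mathbb R_+)\cap L^p(\mathbb R_+)$. The kernel of $(I-C)\mathcal NE_{-1}$ is the transposed one. By DP both operators are compact. Hence
$$E_1\mathcal N\equiv E_1\mathcal NC=D(\mathcal N)E_1\equiv NE_1,\qquad\mathcal NE_{-1}\equiv C\mathcal NE_{-1}=E_{-1}D(\mathcal N)\equiv E_{-1}N.$$

**Step 5: sampling all of $\mathcal X$.** For $X\in\mathcal X$ fix a representation as a linear combination of $N^{2i},SN^{2i}$ and let $\hat X$ be obtained by replacing $N,S$ by $\mathcal N,\mathcal S$. Then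
$$D(\hat X)\equiv X.\tag{4.5}$$
By (4.4) and (4.3), $D(\mathcal N^{2i})=E_1\mathcal N^{2i}E_{-1}\equiv N^{2i-1}E_1\mathcal NE_{-1}\equiv N^{2i}$. For $\mathcal S\mathcal N^{2i}$ we keep one factor $\mathcal N$ on each side of $\mathcal S$, which is possible since $\mathcal S\mathcal N=\mathcal N\mathcal S$ and $2i\ge2$:
$$D(\mathcal S\mathcal N^{2i})=E_1\mathcal N\,\mathcal S\,\mathcal N^{2i-1}E_{-1}\equiv N\,D(\mathcal S)\,N^{2i-1}=N\big(S+T(f_0)\big)N^{2i-1}\equiv NSN^{2i-1}\equiv SN^{2i},$$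
by (4.4), (4.2), (3.1) with $f_0(1)=0$, and (3.4).

**Step 6: block averaging.** Let $C_\ell$ be averaging over the blocks $B_j=\{j\ell,\dots,(j+1)\ell-1\}$ on $l^p$. For $X\in\mathcal X$,
$$C_\ell XC_\ell\equiv X.\tag{4.6}$$
If $m,m'\in B_j$, then $m+1\le(j+1)\ell\le\ell(j\ell+1)\le\ell(m'+1)$, so
$$\Big|\frac1{m+n+1}-\frac1{m'+n+1}\Big|\le\frac\ell{(m+n+1)(m'+n+1)}\le\frac\ell{(n+1)(m'+1)}\le\frac{\ell^2}{(m+1)(n+1)} .$$
Averaging over $m'$ and using DP, $(I-C_\ell)N\equiv0$. By symmetry of the matrices, $N(I-C_\ell)\equiv0$. Now use (3.7): $C_\ell X\equiv C_\ell NZ\equiv NZ\equiv X$ and $XC_\ell=Z'NC_\ell\equiv X$.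

## 5. Blow-ups at the points of the circle

For $s\in\mathbb T$ let
$$W_s(A)=\text{s-}\lim_{n\to\infty}E_{-n}U_s^{-1}AU_sE_n$$
whenever this strong limit on $L^p(\mathbb R_+)$ exists. We rotate $s$ to $1$ and look at $A$ from far away. As $E_nE_{-n}=I$,
$$\big(E_{-n}U_s^{-1}AU_sE_n\big)\big(E_{-n}U_s^{-1}A'U_sE_n\big)=E_{-n}U_s^{-1}AA'U_sE_n .$$
So the set of $A$ for which the limit exists is a closed algebra (the maps are uniformly bounded), and $W_s$ is a contractive homomorphism on it.

**Step 1: $W_s(K)=0$ for compact $K$.** The sequence $U_sE_nf$ is bounded and its $k$-th coordinate is at most $\|f\|_{L^p(k/n,(k+1)/n)}\to0$. So $U_sE_nf\to0$ weakly and $KU_sE_nf\to0$ in norm.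

**Step 2: $W_s(T(f))=f(s)I$ for $f\in\mathcal W$.** We have $U_s^{-1}V_jU_s=s^jV_j$, and $E_{-n}V_jE_n$ is $E_{-n}E_n$ followed by translation by $j/n$ (restricted to $\mathbb R_+$). So $E_{-n}V_jE_n\to I$ strongly. Sum over $j$, dominated by $\sum|f_j|$.

**Step 3: $W_1(N)=\mathcal N$ and $W_1(S)=\mathcal S$.** By (4.3), $N\equiv D(\mathcal N)$, and by (4.2), $S=D(\mathcal S)-T(f_0)$ with $f_0(1)=0$. Apply (4.1) and Steps 1 and 2.

**Step 4: $W_1(T(g))=g(1)I$ for $g\in PS$ continuous at $1$.** By (2.1) and Step 2 it suffices to take $g=\varphi_v$, $v\ne1$. As in (3.2) let $b=1-z/v$, so that $T(\varphi_v)T(b)=T(b\varphi_v)$ with $b\varphi_v\in\mathcal F$. Put $Y_n=E_{-n}T(\varphi_v)E_n$. For $h\in L^p(\mathbb R_+)$,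
$$Y_n\,E_{-n}T(b)E_nh=E_{-n}T(b\varphi_v)E_nh\to b(1)\varphi_v(1)h,\qquad E_{-n}T(b)E_nh\to b(1)h .$$
As $(Y_n)$ is bounded and $b(1)\ne0$, $Y_nh\to\varphi_v(1)h$.

**Step 5: the value on $T(a)$.** For $a\in PS$ write $a(s\,\cdot)=c\varphi+g$ with $g$ continuous at $1$. Then $W_s(T(a))=W_1(T(a(s\,\cdot)))=c\,\mathcal S+g(1)I$. Since $a(s\pm0)=\pm i\pi c+g(1)$, this reads
$$W_s(T(a))=a(s-0)(I-\Pi)+a(s+0)\Pi,\qquad\Pi=\tfrac12\Big(I+\tfrac1{\pi i}\mathcal S\Big).\tag{5.1}$$

**Step 6: the value on the local terms.** For $X\in\mathcal X$,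
$$W_t(U_tXU_t^{-1})=W_1(X)=\hat X,\qquad W_s(U_tXU_t^{-1})=0\quad(s\ne t).\tag{5.2}$$
The first part follows from Step 3 and multiplicativity; in particular $\hat X$ does not depend on the chosen representation of $X$. For the second part put $w=t/s\ne1$ and $Z_n=E_{-n}U_wXU_w^{-1}E_n$. By (2.2), $U_wVU_w^{-1}=w^{-1}V$, so
$$U_wXU_w^{-1}(I-w^{-1}V)=U_wX(I-V)U_w^{-1}$$
is compact by (3.7) and (3.1). By Step 1, $Z_n\,E_{-n}(I-w^{-1}V)E_nh\to0$. By Step 2, $E_{-n}(I-w^{-1}V)E_nh\to(1-w^{-1})h$. As $(Z_n)$ is bounded and $w\ne1$, $Z_nh\to0$.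

Thus $W_s$ is defined on the closure $\mathcal A$ of $\mathcal A_0$, and $\mathcal A\supset\mathcal T(PC_p)$.

**Step 7: $W_s(A)$ has the symbol $\mathrm{smb}\,A(s,\cdot)$.** Let $\hat F(\xi)=\int F(r)e^{-i\xi r}dr$, and let $\sigma$ be a bounded measurable function on $\mathbb R$.

**Definition.** A bounded operator $Y$ on $L^p(\mathbb R_+)$, written in the variable $r$ via $F(r)=e^{r/p}f(e^r)$, is the Mellin multiplier operator with symbol $\sigma$ if, for all $F\in C_c^\infty(\mathbb R)$, $YF$ is the function in $L^2(\mathbb R)$ with Fourier transform $\sigma(-\xi)\hat F(\xi)$.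

Then $Y$ agrees with the $L^2$-multiplier on all of $L^p\cap L^2$, since functions there can be approximated from $C_c^\infty$ in both norms at once. So Mellin multiplier operators may be composed, and their symbols multiply.

In the variable $r$, $\mathcal S$ is principal value convolution with $k(r)=\frac{e^{r/p}}{e^r-1}$. (An interval symmetric about the singularity in one of the variables $y$, $r$ is symmetric up to $O(\varepsilon^2)$ in the other, so the principal values agree.) The function $k(r)-\frac1r1_{|r|<1}$ is integrable, and the integrals $\int_{\varepsilon<|r|<1}\frac{e^{-i\xi r}}r\,dr$ are bounded uniformly in $\varepsilon,\xi$ and converge as $\varepsilon\to0$. So the transforms of the truncations $k1_{|r|>\varepsilon}$ are uniformly bounded and converge pointwise to $\hat k$, and by Plancherel and dominated convergence the principal value convolution with $F\in C_c^\infty$ has Fourier transform $\hat k\hat F$. With the classical formula $\mathrm{p.v.}\int_0^\infty\frac{v^{\alpha-1}}{1-v}dv=\pi\cot\pi\alpha$,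 $0<\mathrm{Re}\,\alpha<1$, and $v=e^r$,
$$\hat k(\xi)=\mathrm{p.v.}\!\int_0^\infty\frac{v^{1/p-i\xi-1}}{v-1}dv=-\pi\cot\pi\big(\tfrac1p-i\xi\big)=\pi\cot\pi\big(\tfrac1q+i\xi\big)=\pi i\coth\pi\big(-\xi+\tfrac iq\big).$$
The third equality uses $\frac1p=1-\frac1q$, and the last $\cot z=i\coth(iz)$. So $\frac1{\pi i}\mathcal S$ has symbol $\coth(\pi(\lambda+i/q))$, $\lambda=-\xi$, and $\Pi$ has symbol $\mu_q(\lambda)$. By (5.1) and (iii), for $a\in PC_0$, $W_s(T(a))$ is the Mellin multiplier operator with symbol $\mathrm{smb}\,T(a)(s,\cdot)$. Since $W_s$ and $\mathrm{smb}(\cdot)(s,\lambda)$ are homomorphisms, the same holds for all operators in $\mathrm{Alg}_0$.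

Now let $A\in\mathcal T(PC_p)$, $\mathrm{Alg}_0\ni A^{(k)}\to A$, and $F\in C_c^\infty(\mathbb R)$. Then $W_s(A^{(k)})F\to W_s(A)F$ in $L^p(\mathbb R)$. Since characters are contractive, $\mathrm{smb}\,A^{(k)}\to\mathrm{smb}\,A$ uniformly, so by Plancherel $W_s(A^{(k)})F$ converges in $L^2(\mathbb R)$ to the multiplier with symbol $\mathrm{smb}\,A(s,\cdot)$ applied to $F$. The two limits coincide almost everywhere. Hence, for $A\in\mathcal T(PC_p)$,
$$W_s(A)\text{ is the Mellin multiplier operator with symbol }\mathrm{smb}\,A(s,\cdot);\qquad\mathrm{smb}\,A=0\ \Rightarrow\ W_s(A)=0\ \text{for all }s.\tag{5.3}$$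

**Step 8: the symbol at $\pm\infty$.** On $\mathrm{Alg}_0$, evaluation of $\mathrm{smb}$ at $(t,\pm\infty)$ and $A\mapsto(\mathrm{sym}\,A)(t\pm0)$ are homomorphisms that agree on the generators $T(a)$, $a\in PC_0$. So
$$\mathrm{sym}\,A\in PC_0,\qquad(\mathrm{sym}\,A)(t\pm0)=\mathrm{smb}\,A(t,\pm\infty)\qquad(A\in\mathrm{Alg}_0).\tag{5.4}$$

**Remark (the guess on $\mathrm{Alg}_0$).** Let $A\in\mathrm{Alg}_0$ and $\mathrm{smb}\,A=0$. By (5.4), $\mathrm{sym}\,A=0$, so $A\equiv\sum_{t\in F}U_tX_tU_t^{-1}$ by Lemma 3.1. By (5.2) and (5.3), $\hat X_t=W_t(A)=0$ for $t\in F$, so $X_t\equiv D(\hat X_t)=0$ by (4.5), and $A$ is compact. So the guess is right for finite expressions. To pass to limits one needs an upper bound for $|A|_{ess}$. The natural candidate is $\sup_s\|W_s(A)\|$. The next section shows that no multiple of it is an upper bound when $p\ne2$, and what replaces it.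

## 6. Superposing the blow-ups over $b\mathbb Z$

The supremum over $s$ tests $A$ on vectors $U_sE_nf$ with one $s$ at a time. For $p\ne2$ we must also test on superpositions $\sum_sU_sE_nf_s$. At scale $n$ the functions $f_s$ vary slowly while the factors $s^{-k}$ oscillate, and the $l^p$-norm of the superposition averages the oscillation. That average is a Haar integral over $b\mathbb Z$.

**Definition.** For $A\in\mathcal A$ and $f=\sum_sf_s\otimes e_s$ (finite sum, $f_s\in L^p(\mathbb R_+)$) put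
$$W(A)f=\sum_sW_s(A)f_s\otimes e_s .$$

**Lemma 6.1.** $\|W(A)f\|\le|A|_{ess}\|f\|$ for $A\in\mathcal A$. So $W(A)$ extends to $L^p(\mathbb R_+\times b\mathbb Z)$, with $\|W(A)\|\le|A|_{ess}$.

*Proof.* Put $R_nf=\sum_sU_sE_nf_s\in l^p$.

**Step 1: $\|R_nf\|\to\|f\|$.** Both sides are dominated by $\sum\|f_s\|$, so by approximation we may take $f_s=\sum_ic_{s,i}1_{I_i}$ with finitely many common disjoint bounded intervals $I_i$. If $[\frac kn,\frac{k+1}n)\subset I_i$, then $(R_nf)_k=n^{-1/p}\sum_sc_{s,i}s^{-k}$. If this interval misses all $I_i$, then $(R_nf)_k=0$. The number of remaining $k$ is bounded independently of $n$, and their entries are $O(n^{-1/p})$, so together they contribute $O(1/n)$ to $\|R_nf\|^p$. The function $k\mapsto|\sum_sc_{s,i}s^{-k}|^p$ is the restriction to $\mathbb Z$ of the continuous function $|\sum_sc_{s,i}e_s|^p$ on $b\mathbb Z$, and the number of $k$ belonging to $I_i$ is $n|I_i|+O(1)$. By Lemma 2.1,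
$$\|R_nf\|^p\to\sum_i|I_i|\int_{b\mathbb Z}\Big|\sum_sc_{s,i}e_s\Big|^p=\|f\|^p .$$

**Step 2: $R_n$ intertwines $A$ and $W(A)$ in the limit.** Since $E_nE_{-n}=I$, we have $AU_sE_nf_s=U_sE_n\,(E_{-n}U_s^{-1}AU_sE_n)f_s$, and so $\|AR_nf-R_nW(A)f\|\to0$. Therefore $\|W(A)f\|=\lim\|R_nW(A)f\|=\lim\|AR_nf\|\le\|A\|\,\|f\|$. Replace $A$ by $A+K$ with $K$ compact; $W(A+K)=W(A)$ by Step 1 of Section 5. $\square$

**Example (the supremum over $s$ is too small for $p\ne2$).** First, $U_tN^2U_t^{-1}\in\mathcal T(PC_p)$ for every $t$: let $a$ and $b$ be the indicator functions of counterclockwise arcs that start at $t$ and end at two different points. The only common jump is at $t$, with coefficients $\frac1{2\pi i}$, so (3.5) gives $U_tN^2U_t^{-1}\equiv-4\pi^2\big(T(a)T(b)-T(ab)\big)$. Now let $\nu$ be even, $s_k=e^{2\pi ik/\nu}$, $c_k=e^{\pi ik^2/\nu}$ ($k$ modulo $\nu$; this is well defined since $\nu$ is even), and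
$$B=\sum_{k=0}^{\nu-1}c_k\,U_{s_k}N^2U_{s_k}^{-1} .$$
By (5.2), $W_{s_k}(B)=c_k\mathcal N^2$ and $W_s(B)=0$ for other $s$, so $\sup_s\|W_s(B)\|=\|\mathcal N^2\|$. On the other hand, $W(B)(f_0\otimes g)=\mathcal N^2f_0\otimes h$ for $g=\sum_ke_{s_k}$ and $h=\sum_kc_ke_{s_k}$. On $\mathbb Z$, $g$ is $\nu$ on multiples of $\nu$ and $0$ elsewhere, so $\|g\|_{L^p(b\mathbb Z)}=\nu^{1-1/p}$ by (2.4). Completing the square,
$$h(n)=\sum_ke^{\pi ik^2/\nu}e^{-2\pi ikn/\nu}=e^{-\pi in^2/\nu}\sum_ke^{\pi i(k-n)^2/\nu},$$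
so $|h|$ is constant on $\mathbb Z$, and by Parseval this constant is $\big(\sum|c_k|^2\big)^{1/2}=\nu^{1/2}$. Hence $|B|_{ess}\ge\|W(B)\|\ge\nu^{1/p-1/2}\|\mathcal N^2\|$, which is unbounded as $\nu\to\infty$ if $p<2$. For $p>2$ use $\bar c_k$ instead of $c_k$: the corresponding operator maps $f_0\otimes h$ to $\mathcal N^2f_0\otimes g$, and the factor becomes $\nu^{1/2-1/p}$. So for $p\ne2$ no inequality $|B|_{ess}\le C\sup_s\|W_s(B)\|$ holds on these operators, whereas $\|W(B)\|$ does see the growth.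

## 7. The essential norm of a finite sum of local terms

We now show that on finite sums of local terms nothing is lost: $W$ is isometric there.

**Proposition 7.1.** If $B\equiv\sum_{t\in F}U_tX_tU_t^{-1}$ with $F$ finite and $X_t\in\mathcal X$, then $|B|_{ess}=\|W(B)\|$.

*Proof.* The inequality "$\ge$" is Lemma 6.1. For "$\le$" we map $l^p$ almost contractively into $L^p(\mathbb R_+\times b\mathbb Z)$, and $l^q$ into $L^q(\mathbb R_+\times b\mathbb Z)$, so that compressing $W(B)$ returns $B$ up to compacts and small errors. The sequence $x$ must be resolved into the frequencies $t\in F$ by a kernel $\psi$ on $b\mathbb Z$. We want its coefficients at $F$ to be almost $1$, and we want $\psi\ge0$ with $\int\psi=1$, so that Hölder's inequality loses nothing. Let $\varepsilon\in(0,1)$.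

**Step 1: a Fejér kernel $\psi$ adapted to $F$.** The subgroup of $\mathbb T_d$ generated by $F$ is a finitely generated abelian group, so it is isomorphic to $\mathbb Z^d\times\Theta$ with $\Theta$ finite. Let $\Lambda$ be the subset corresponding to $\{0,\dots,M-1\}^d\times\Theta$ and
$$\psi=\frac1{|\Lambda|}\Big|\sum_{s\in\Lambda}e_s\Big|^2=\sum_s\psi_se_s,\qquad\psi_s=\frac{|\Lambda\cap s\Lambda|}{|\Lambda|}\ge0,\quad\psi_1=1.$$
The formula for $\psi_s$ counts the pairs in $\Lambda^2$ with quotient $s$. This is a nonnegative trigonometric polynomial with $\int\psi=\psi_1=1$. If $t\in F$ corresponds to $(k,\theta)$, then $\psi_t=\prod_i(1-|k_i|/M)$ for $M\ge\max_i|k_i|$, so for $M$ large $\psi_t\in[1-\varepsilon,1]$ for all $t\in F$. (For $F=\{-1\}$ one gets $\psi=1+e_{-1}$, with values $2$ on even and $0$ on odd integers. For $F=\{t\}$ with $t$ not a root of unity it is the Fejér kernel $\sum_{|k|<M}(1-|k|/M)e_{t^k}$.)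

Since $e_s(h-n)=e_s(h)s^n$, we have $\psi(h-n)=\sum_s\psi_se_s(h)s^n$ for $n\in\mathbb Z$, and summing geometric progressions over the block $B_j$ of Step 6 in Section 4,
$$\sup_{h\in b\mathbb Z,\,j}\Big|\frac1\ell\sum_{n\in B_j}\psi(h-n)-1\Big|\le\sum_{s\ne1}\psi_s\frac2{\ell|1-s|}=:\delta_\ell\to0\qquad(\ell\to\infty).$$

**Step 2: the transfer map.** For $x\in l^p$ put
$$(\Phi x)(y,h)=\frac1\ell\sum_{n\in B_j}x_n\psi(h-n)\quad\big(y\in[j\ell,(j+1)\ell)\big),\qquad\text{that is,}\quad\Phi x=\sum_s\psi_s\big(E_{-1}C_\ell U_s^{-1}x\big)\otimes e_s .$$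
The two forms agree because $U_s^{-1}x=(s^nx_n)_n$. By Hölder's inequality with weight $\psi(h-n)/\ell\ge0$,
$$|\Phi x(y,h)|^p\le\Big(\frac1\ell\sum_{n\in B_j}\psi(h-n)\Big)^{p-1}\frac1\ell\sum_{n\in B_j}|x_n|^p\psi(h-n)\le(1+\delta_\ell)^{p-1}\,\frac1\ell\sum_{n\in B_j}|x_n|^p\psi(h-n).$$
Integrating over $h$ (with $\int\psi=1$) and over $y$ (intervals of length $\ell$) gives $\|\Phi x\|_p\le(1+\delta_\ell)^{1/q}\|x\|_p$. In the same way, $\|\Phi z\|_q\le(1+\delta_\ell)^{1/p}\|z\|_q$ for $z\in l^q$.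

**Step 3: compressing $W(B)$ by $\Phi$.** By (5.2), $W_t(B)=\hat X_t$ for $t\in F$ and $W_s(B)=0$ for $s\notin F$. With respect to the pairings, $E_1$ is the adjoint of $E_{-1}$, $C_\ell$ is self-adjoint, and $U_t^*=U_t^{-1}$. By orthonormality of the $e_s$,
$$\langle W(B)\Phi x,\Phi z\rangle=\sum_{t\in F}\psi_t^2\big\langle\hat X_tE_{-1}C_\ell U_t^{-1}x,\;E_{-1}C_\ell U_t^{-1}z\big\rangle=\Big\langle\sum_{t\in F}\psi_t^2\,U_tC_\ell D(\hat X_t)C_\ell U_t^{-1}x,\;z\Big\rangle .$$
By Step 2 the left side is at most $(1+\delta_\ell)\|W(B)\|\,\|x\|_p\|z\|_q$ in modulus. So the operator $\sum_{t\in F}\psi_t^2U_tC_\ell D(\hat X_t)C_\ell U_t^{-1}$ has norm at most $(1+\delta_\ell)\|W(B)\|$.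

**Step 4: removing the averages.** By (4.5) and (4.6), $C_\ell D(\hat X_t)C_\ell\equiv C_\ell X_tC_\ell\equiv X_t$. Hence
$$\Big|\sum_{t\in F}\psi_t^2\,U_tX_tU_t^{-1}\Big|_{ess}\le(1+\delta_\ell)\|W(B)\| .$$
The left side no longer depends on $\ell$. Let $\ell\to\infty$ with $\psi$ fixed, and then $\varepsilon\to0$, so that $\psi_t\to1$ for the finitely many $t\in F$. This gives $|B|_{ess}\le\|W(B)\|$. $\square$

## 8. Zero symbol implies compact

*Proof of Theorem 1.* Let $A\in\mathcal T(PC_p)$ with $\mathrm{smb}\,A=0$. Choose $A^{(k)}\in\mathrm{Alg}_0$ with $\|A^{(k)}-A\|\to0$. By Lemma 3.1 and (5.4) write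
$$A^{(k)}=T(a^{(k)})+B^{(k)},\qquad a^{(k)}=\mathrm{sym}\,A^{(k)}\in PC_0,\qquad B^{(k)}\equiv\sum_tU_tX_t^{(k)}U_t^{-1}.$$

**Step 1: the Toeplitz parts tend to zero, $\|a^{(k)}\|_{M^p}\to0$.** By Lemma 3.2, $(a^{(k)})$ is Cauchy in the multiplier norm, so $L(a^{(k)})$ converges in norm to some $\Omega\in L(l^p(\mathbb Z))$. By (5.4) and $\mathrm{smb}\,A=0$,
$$\|a^{(k)}\|_\infty\le\sup|\mathrm{smb}\,A^{(k)}|=\sup|\mathrm{smb}(A^{(k)}-A)|\le\|A^{(k)}-A\|\to0 .$$
So all Fourier coefficients of $a^{(k)}$ tend to $0$, all matrix entries of $\Omega$ vanish, and $\Omega=0$.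

**Step 2: the local parts tend to zero modulo compacts.** By Step 1, $\|T(a^{(k)})\|\to0$, so $B^{(k)}\to A$ in norm. By Lemma 6.1, $\|W(B^{(k)})-W(A)\|\to0$. By (5.3), $W_s(A)=0$ for all $s$, so $W(A)=0$. By Proposition 7.1,
$$|B^{(k)}|_{ess}=\|W(B^{(k)})\|\to0 .$$
Therefore $|A|_{ess}=\lim|B^{(k)}|_{ess}=0$, that is, $A$ is compact. $\blacksquare$

The isometry in Proposition 7.1 holds with the same constant for all finite sets $F$, and this uniformity is exactly what the example in Section 1 lacks.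

## 9. Two-sided estimate of the essential norm by $\|W(A)\|$

The same tools give a quantitative supplement, not used above. We say that a bounded function $\sigma$ on $\mathbb T_d\times\mathbb R$, measurable in the second variable, is a (Bohr$\,\times\,$Mellin) multiplier on $L^p(\mathbb R_+\times b\mathbb Z)$ if there is a bounded operator on this space that maps each $f_s\otimes e_s$ to $Y_sf_s\otimes e_s$, with $Y_s$ the Mellin multiplier operator with symbol $\sigma(s,\cdot)$.

**Theorem 2.** For $A\in\mathcal T(PC_p)$ the function $\mathrm{smb}\,A$ on $\mathbb T_d\times\mathbb R$ is a (Bohr$\,\times\,$Mellin) multiplier on $L^p(\mathbb R_+\times b\mathbb Z)$. The corresponding operator $W(A)$ satisfies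
$$\|W(A)\|\le\|A+K(l^p)\|\le3\,\|W(A)\|.$$
There is a homomorphism $\mathrm{sym}:\mathcal T(PC_p)\to PC_p$, contractive modulo compacts, with $\mathrm{sym}\,T(a)=a$ and $\mathrm{sym}\,K=0$ for compact $K$. On $J=\ker\mathrm{sym}$ one has $\|A+K(l^p)\|=\|W(A)\|$.

The constant $3$ is not claimed to be optimal.

**Step 1: extending $\mathrm{sym}$ and identifying $W(A)$.** First, $\|a\|_\infty\le\|a\|_{M^p}$: transposition and the flip $n\mapsto-n$ give $M^p=M^q$ isometrically, and interpolation between $l^p$ and $l^q$ gives the bound on $l^2(\mathbb Z)$, where $\|L(a)\|=\|a\|_\infty$. If $\mathrm{Alg}_0\ni A^{(k)}\to A$, then $a^{(k)}=\mathrm{sym}\,A^{(k)}$ is Cauchy in $M^p$ by Lemma 3.2, hence uniformly convergent to some $a$. The limit of $L(a^{(k)})$ has the matrix of $L(a)$, so $a^{(k)}\to a$ in $M^p$ and $a\in PC_p$. Thus $\mathrm{sym}$ extends to a homomorphism $\mathcal T(PC_p)\to PC_p$ with $\|\mathrm{sym}\,A\|_{M^p}\le|A|_{ess}$; in particular $\mathrm{sym}\,K=0$ for compact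 $K$. By approximation from $PC_0$, $\mathrm{sym}\,T(a)=a$ for $a\in PC_p$. By (5.4) and uniform convergence, $(\mathrm{sym}\,A)(s\pm0)=\mathrm{smb}\,A(s,\pm\infty)$. For each $s$, $\mathrm{smb}\,A(s,\cdot)$ is a uniform limit of polynomials in $\mu_q$, so it is continuous in the usual sense on $\overline{\mathbb R}$. By (5.3), $W(A)$ is the multiplier operator with symbol $\mathrm{smb}\,A$, and Lemma 6.1 gives $\|W(A)\|\le|A|_{ess}$.

**Step 2: equality on $J$.** Let $A\in J$ and $\mathrm{Alg}_0\ni A^{(k)}=T(a^{(k)})+B^{(k)}\to A$ as in Section 8. Then $\|a^{(k)}\|_{M^p}\to\|\mathrm{sym}\,A\|_{M^p}=0$, so $B^{(k)}\to A$. By Proposition 7.1 and Lemma 6.1, $|A|_{ess}=\lim|B^{(k)}|_{ess}=\lim\|W(B^{(k)})\|=\|W(A)\|$.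

**Step 3: from $W(A)$ to the values $a(s+0)$.** To control the rest of $A$ we show in Steps 3 and 4 that
$$\|\mathrm{sym}\,A\|_{M^p}\le\|W(A)\|\qquad(A\in\mathcal T(PC_p)).\tag{9.1}$$
Put $a=\mathrm{sym}\,A$ and $\sigma_s=\mathrm{smb}\,A(s,\cdot)$. Then $\sigma_s$ is bounded and $\sigma_s(\lambda)\to a(s+0)$ as $\lambda\to+\infty$. For $\rho\in\mathbb R$, multiplication by $x^{-i\rho}$ is an isometry of $L^p(\mathbb R_+\times b\mathbb Z)$ and of $L^q(\mathbb R_+\times b\mathbb Z)$. In the variable $r$ it is multiplication by $e^{-i\rho r}$, which replaces $\hat F(\xi)$ by $\hat F(\xi+\rho)$. So multiplying by $x^{-i\rho}$, applying $W(A)$ and multiplying by $x^{i\rho}$ gives the multiplier operator with symbols $\sigma_s(-(\xi-\rho))=\sigma_s(\lambda+\rho)$, whose norm is $\|W(A)\|$. Let $f_s,g_s\in C_c^\infty(\mathbb R_+)$ be finite families, $F_s(r)=e^{r/p}f_s(e^r)$ and $G_s(r)=e^{r/q}g_s(e^r)$; then $\langle f_s,g_s\rangle=\int F_s\overline{G_s}\,dr$. By Plancherel,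
$$\Big|\sum_s\frac1{2\pi}\int\sigma_s(-\xi+\rho)\hat F_s(\xi)\overline{\hat G_s(\xi)}\,d\xi\Big|\le\|W(A)\|\,\Big\|\sum f_s\otimes e_s\Big\|_p\Big\|\sum g_s\otimes e_s\Big\|_q .$$
Let $\rho\to+\infty$. By dominated convergence,
$$\Big|\sum_sa(s+0)\langle f_s,g_s\rangle\Big|\le\|W(A)\|\,\Big\|\sum f_s\otimes e_s\Big\|_p\Big\|\sum g_s\otimes e_s\Big\|_q .$$
Take $f_s=\gamma_sf_0$ and $g_s=\kappa_sg_0$ with $\|f_0\|_p=\|g_0\|_q=1$. The supremum of $|\langle f_0,g_0\rangle|$ over such $f_0,g_0\in C_c^\infty(\mathbb R_+)$ is $1$ (let both approximate $1_{[1,2]}$). This gives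
$$\Big|\sum_sa(s+0)\gamma_s\bar\kappa_s\Big|\le\|W(A)\|\,\Big\|\sum\gamma_se_s\Big\|_{L^p(b\mathbb Z)}\Big\|\sum\kappa_se_s\Big\|_{L^q(b\mathbb Z)}.\tag{9.2}$$

**Step 4: from $b\mathbb Z$ back to $\mathbb Z$.** We choose coefficients at the $\nu$-th roots of unity to turn (9.2) into an estimate for $L(a)$. Let $x,z$ be finitely supported sequences on $\mathbb Z$, with supports in a common interval of fewer than $\nu$ integers. For $s^\nu=1$ put $\gamma_s=\nu^{-1}\sum_nx_ns^n$ and $\kappa_s=\nu^{-1}\sum_mz_ms^m$; all other coefficients are $0$. For $k\in\mathbb Z$,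
$$\sum_s\gamma_se_s(k)=\sum_nx_n\,\frac1\nu\sum_{s^\nu=1}s^{n-k}=\sum_{n\equiv k\ (\nu)}x_n,$$
the $\nu$-periodization of $x$. By (2.4) its $L^p(b\mathbb Z)$-norm is $\nu^{-1/p}\|x\|_p$, and that of $\sum\kappa_se_s$ in $L^q(b\mathbb Z)$ is $\nu^{-1/q}\|z\|_q$. Multiplying (9.2) by $\nu$,
$$\Big|\sum_{m,n}x_n\bar z_m\,\frac1\nu\sum_{s^\nu=1}a(s+0)s^{-(m-n)}\Big|\le\|W(A)\|\,\|x\|_p\|z\|_q .$$
Since $a(\cdot+0)$ is a uniform limit of step functions, it is Riemann integrable, and the inner Riemann sums converge to $a_{m-n}$ as $\nu\to\infty$. So $|\langle L(a)x,z\rangle|\le\|W(A)\|\,\|x\|_p\|z\|_q$, which proves (9.1).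

**Step 5: the upper estimate.** With $a=\mathrm{sym}\,A$ we have $A-T(a)\in J$, so $|A-T(a)|_{ess}=\|W(A)-W(T(a))\|$ by Step 2. Moreover $\|W(T(a))\|\le\|T(a)\|=\|a\|_{M^p}$. Using (9.1),
$$|A|_{ess}\le\|T(a)\|+\|W(A)-W(T(a))\|\le\|a\|_{M^p}+\|W(A)\|+\|a\|_{M^p}\le3\,\|W(A)\| .$$
Together with Steps 1 and 2 this proves Theorem 2. $\blacksquare$
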